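\title{Determinantal equations of matrix orbit closures}

\begin{abstract}
The group $\mathrm{GL}_r\times T$ acts on $r\times n$ matrices by row operations and by rescaling of columns. We prove a conjecture of Berget and Fink: the ideal of the closure of the orbit of any matrix $v$ is generated by the maximal minors of explicit matrices built from the Gale duals of the column submatrices of $v$. We deduce this from a theorem on arbitrary finite families of subspaces $L_1,\dots,L_n$ of a vector space, which describes the relations among the products $L_1^{d_1}\cdots L_n^{d_n}$. The proof bounds a multigraded Hilbert function from above by an initial ideal computation and from below by an induction on the ambient dimension, and the two bounds agree. It also yields the Hilbert function, a Gr\"obner basis with squarefree initial ideal in general coordinates, and, for $r\ge2$, generation in degree at most $r^2$.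
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbf{k}$ be a field of characteristic zero and let $R=\mathbf{k}[x_{ij}:1\le i\le r,\ 1\le j\le n]$ be the coordinate ring of the space $\mathbb{A}^{r\times n}$ of $r\times n$ matrices. Let $T=(\mathbf{k}^\times)^n$ be the diagonal torus of $\mathrm{GL}_n(\mathbf{k})$. The group $\mathrm{GL}_r(\mathbf{k})\times T$ acts on $\mathbb{A}^{r\times n}$ by $(g,t)\cdot v=gvt^{-1}$. An orbit is a configuration of $n$ vectors, the columns $v_1,\dots,v_n$ of $v$, taken up to a common linear change of coordinates and up to rescaling each vector separately. Let $X_v$ be the Zariski closure of the orbit of $v$, and let $I_v\subset R$ be the ideal of all polynomials that vanish on $X_v$. This paper determines generators of $I_v$.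

Equations for $X_v$ come from the linear relations among the columns of $v$. For a nonempty $J\subset[n]=\{1,\dots,n\}$ let $v_J$ be the submatrix of $v$ on the columns in $J$. If $x=gvt^{-1}$ is a point of the orbit, its columns are $x_j=t_j^{-1}gv_j$, and every $\kappa=(\kappa_j)_{j\in J}$ in the right kernel of $v_J$ gives
\begin{equation}\label{eq:relation}
\sum_{j\in J}t_j\,\kappa_j\,x_j=g\sum_{j\in J}\kappa_jv_j=0 .
\end{equation}
The matrix $g$ has disappeared, and it remains to eliminate $t$. Let $v_J^\perp$ be a matrix whose rows $\kappa_1,\kappa_2,\dots$ form a basis of $\ker v_J$; it has $|J|-\operatorname{rk}(v_J)$ rows and is called the \emph{Gale dual} of $v_J$. Now let $x=(x_{ij})$ be the matrix of variables, and let $x_J\odot v_J^\perp$ be the matrix whose column $j\in J$ is the tensor product of $x_j$ with column $j$ of $v_J^\perp$. It has $r(|J|-\operatorname{rk}(v_J))$ rows, indexed by pairs $(i,p)$, and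
\[
\text{row }(i,p)\text{ of }x_J\odot v_J^\perp\ \text{ is }\ (\kappa_{p,j}\,x_{ij})_{j\in J}.
\]
Let $I'_v\subset R$ be the ideal generated by the minors of size $|J|$ of $x_J\odot v_J^\perp$, over all nonempty $J\subset[n]$. A change of the basis of $\ker v_J$ acts by invertible row operations with constant coefficients and does not change the span of these minors. If the matrix has fewer than $|J|$ rows, then $J$ contributes nothing. This happens, for instance, when the columns of $v_J$ are independent, and when they form a circuit (a minimal dependent set) of rank $r$, where the matrix is $r\times(r+1)$. Equation \eqref{eq:relation} says that at a point of the orbit the nonzero vector $(t_j)_{j\in J}$ lies in the kernel of $x_J\odot v_J^\perp$. All minors of size $|J|$ therefore vanish on the orbit, and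
\begin{equation}\label{eq:easy}
I'_v\subseteq I_v .
\end{equation}

\begin{example}\label{ex:cross}
Let $r=2$, $n=4$, and write $p_{jk}=x_{1j}x_{2k}-x_{1k}x_{2j}$. Take
\[
v=\begin{pmatrix}1&0&1&1\\0&1&1&a\end{pmatrix},\qquad a\ne0,1,\qquad v^\perp=\begin{pmatrix}1&1&-1&0\\1&a&0&-1\end{pmatrix}.
\]
Sets $J$ with $|J|\le2$ are independent and sets with $|J|=3$ are circuits of rank $2$, so only $J=[4]$ contributes. Laplace expansion along the first two rows gives
\[
\det\begin{pmatrix}x_{11}&x_{12}&-x_{13}&0\\x_{21}&x_{22}&-x_{23}&0\\x_{11}&ax_{12}&0&-x_{14}\\x_{21}&ax_{22}&0&-x_{24}\end{pmatrix}=p_{14}\,p_{23}-a\,p_{13}\,p_{24}.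
\]
This equation fixes the cross-ratio $p_{14}p_{23}/p_{13}p_{24}$ of four points on a line. If instead $v_1=v_2=e_1$ and $v_3=v_4=e_2$, the matrix for $J=[4]$ is block diagonal with determinant $p_{12}p_{34}$, while $J=\{1,2\}$ and $J=\{3,4\}$ give $-p_{12}$ and $-p_{34}$. So the set $J=[n]$ alone does not suffice, and this is why $I'_v$ uses all $J$.
\end{example}

The \emph{matroid} of $v$ is the function $A\mapsto\operatorname{rk}(v_A)$ on subsets of $[n]$; it is \emph{uniform of rank $\rho$} if $\operatorname{rk}(v_A)=\min(|A|,\rho)$ for all $A$. It is known that $\sqrt{I'_v}=I_v$ for every $v$, and that $I'_v=I_v$ when $v\in\mathbb{A}^{(n-2)\times n}$ has uniform matroid of rank $n-2$ and when $v\in\mathbb{A}^{2\times n}$ has uniform matroid of rank $2$. These facts suggest the equality $I'_v=I_v$, which is the conjecture posed by Berget and Fink \cite{BF}. The equality of radicals does not settle it: minors of a matrix of linear forms may generate an ideal that is not radical, as the determinant of $\operatorname{diag}(x,x)$ shows.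

\begin{theorem}\label{thm:main}
For every $v\in\mathbb{A}^{r\times n}$ we have $I'_v=I_v$.
\end{theorem}

The proof does not use the equality $\sqrt{I'_v}=I_v$. Both ideals are homogeneous for the $\mathbb{N}^n$-grading of $R$ by columns, and by \eqref{eq:easy} it is enough to compare dimensions in each degree $d$. We find an explicit number $N(d)$ with
\[
N(d)\ \ge\ \dim(R/I'_v)_d\ \ge\ \dim(R/I_v)_d\ \ge\ N(d).
\]
Section~\ref{sec:first} carries this out for rank one matrices with two rows. The lower bound is an induction that leaves the class of matrix orbit closures, so we prove a more general statement, Theorem~\ref{thm:general}, on arbitrary families of subspaces over arbitrary fields. Sections~\ref{sec:upper} and~\ref{sec:lower} prove the two bounds and Section~\ref{sec:squeeze} combines them. Section~\ref{sec:matrix} deduces Theorem~\ref{thm:main}, and Theorem~\ref{thm:matrix} there gives the Hilbert function of $R/I_v$ and says which sets $J$ suffice.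

\section{The method in a first case}\label{sec:first}

Throughout, $\mathbb{N}=\{0,1,2,\dots\}$, the vector $e_j$ is the $j$-th unit vector, $e_J=\sum_{j\in J}e_j$, and $|d|=\sum_jd_j$. For a vector $c$ and a set $A$ of indices, $c(A)=\sum_{j\in A}c_j$. For a statement $P$, the bracket $[P]$ is $1$ if $P$ holds and $0$ otherwise. We use two textbook facts.

\medskip\noindent\textbf{(F1)} Over an infinite field $\mathbf{k}$, a nonzero polynomial in $m$ variables does not vanish at all points of $\mathbf{k}^m$. Applied to a product of polynomials, this shows that finitely many nonempty Zariski open subsets of $\mathbf{k}^m$ have a common point. In particular a finite-dimensional vector space is not a finite union of proper subspaces.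

\medskip\noindent\textbf{(F2)} A \emph{term order} on a polynomial ring is a well-ordering of the monomials such that $w<w'$ implies $wu<w'u$. The \emph{leading monomial} of $f\neq0$ is the largest monomial that occurs in $f$, and the \emph{initial ideal} $\operatorname{in}(I)$ is spanned by the leading monomials of the nonzero elements of $I$. If the variables and $I$ are homogeneous for an $\mathbb{N}^n$-grading, then the monomials of degree $d$ outside $\operatorname{in}(I)$ form a basis of $(R/I)_d$. A \emph{Gr\"obner basis} of $I$ is a subset of $I$ whose leading monomials generate $\operatorname{in}(I)$; it generates $I$.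

\medskip
We first replace the orbit closure by a ring map. Let $g=(g_{ab})$ be an $r\times r$ matrix of indeterminates and let $s_1,\dots,s_n$ be further indeterminates.

\begin{lemma}\label{lem:param}
The ideal $I_v$ is the kernel of $\varphi_v:R\to\mathbf{k}[g_{ab},s_j]$, $x_{ij}\mapsto s_j(gv_j)_i$.
\end{lemma}

\begin{proof}
A polynomial $f$ vanishes on $X_v$ if and only if it vanishes on the orbit, that is, if and only if $F=\varphi_v(f)$ vanishes at all points $(g,s)$ with $\det(g)\,s_1\cdots s_n\ne0$ (put $s_j=t_j^{-1}$). In that case $F\cdot\det(g)\,s_1\cdots s_n$ vanishes at all points, so it is the zero polynomial by (F1), and $F=0$. The converse is immediate.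
\end{proof}

Now let $r=2$ and let every column of $v$ be $e_1$. Then $\varphi_v(x_{ij})=s_jg_{i1}$. Give $x_{ij}$ the degree $e_j$.

\emph{The quotient $R/I_v$.} The map $\varphi_v$ sends $R_d$ onto $s^d$ times the space of all forms of degree $|d|$ in $g_{11},g_{21}$. Hence $\dim(R/I_v)_d=|d|+1$.

\emph{The quotient $R/I'_v$.} For $J=\{i,j\}$ the kernel of $v_J$ is spanned by $(1,-1)$, so $p_{ij}=x_{1i}x_{2j}-x_{1j}x_{2i}\in I'_v$. Which of its two monomials leads depends on how the term order compares different columns. A change of coordinates, different in each column, removes this dependence. Choose distinct $\alpha_1,\dots,\alpha_n\in\mathbf{k}$ and put $y_{1,j}=x_{2j}$, $y_{0,j}=x_{1j}-\alpha_jx_{2j}$. Then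
\[
p_{ij}=(y_{0,i}+\alpha_iy_{1,i})\,y_{1,j}-(y_{0,j}+\alpha_jy_{1,j})\,y_{1,i}=(\alpha_i-\alpha_j)\,y_{1,i}y_{1,j}+y_{0,i}y_{1,j}-y_{1,i}y_{0,j}.
\]
For every term order with $y_{0,j}<y_{1,j}$ for all $j$, the leading monomial is $y_{1,i}y_{1,j}$. A monomial of degree $d$ that is divisible by no $y_{1,i}y_{1,j}$ with $i\ne j$ either involves no $y_{1,j}$ at all (one monomial), or involves $y_{1,j}$ for a single $j$, to a power between $1$ and $d_j$ ($d_j$ monomials). By (F2), $\dim(R/I'_v)_d\le1+|d|$.

The two numbers agree, so $I'_v=I_v$ by \eqref{eq:easy}. Two things must be supplied in general. For the upper bound we need to know which products of variables occur as leading monomials of minors in general coordinates. For the lower bound there is no direct description of $\varphi_v(R_d)$. The substitute is a recursion, which in the example reads as follows. Let $V_d$ be the space of forms of degree $|d|$ in $g_{11},g_{21}$ and let $\ell$ be a nonzero linear form. Reduction modulo $\ell$ maps $V_d$ onto the forms of degree $|d|$ in one variable, and its kernel contains $\ell V_{d-e_i}$, so $\dim V_d\ge\dim V_{d-e_i}+1$.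 For a $2\times n$ matrix, the entries of $gv_j$ span a space of dimension $0$ or $2$; modulo $\ell$ they span a line. The recursion thus leaves the class of matrix orbit closures after one step, and we need a class that is closed under passing to the quotient by one vector.

\section{Families of subspaces}\label{sec:general}

Let $\mathbf{k}$ be any field and $Z$ a finite-dimensional $\mathbf{k}$-vector space. For $j\in[n]$ let $U_j\ne0$ be a vector space with an injective linear map $\lambda_j:U_j\to Z$, and put $L_j=\lambda_j(U_j)$. The $L_j$ may overlap or coincide; the $U_j$ are separate copies of them. Let $R=\operatorname{Sym}(U_1\oplus\dots\oplus U_n)$, graded by $\mathbb{N}^n$ with $U_j$ in degree $e_j$, and define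
\[
\varphi:R\to\operatorname{Sym}(Z)[s_1,\dots,s_n],\qquad u\mapsto s_j\lambda_j(u)\quad(u\in U_j),\qquad I=\ker\varphi .
\]
The target is a domain, so $I$ is prime. The map $\varphi$ sends $R_d$ onto $s^d\,L_1^{d_1}\cdots L_n^{d_n}$, where $L_1^{d_1}\cdots L_n^{d_n}\subset\operatorname{Sym}^{|d|}(Z)$ is the span of all products of $|d|$ vectors of which $d_j$ are taken from $L_j$. Different degrees $d$ go to different monomials $s^d$, so $I$ is homogeneous and
\begin{equation}\label{eq:h}
\dim(R/I)_d=h(d):=\dim\big(L_1^{d_1}\cdots L_n^{d_n}\big).
\end{equation}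

\subsection*{The determinants}
For $A\subset[n]$ put $L_A=\sum_{j\in A}L_j$, $\delta_A=\dim L_A$, $\delta_j=\delta_{\{j\}}$, and let
\[
M_A=\Big\{(m_j)_{j\in A}\in\bigoplus_{j\in A}U_j:\ \sum_{j\in A}\lambda_j(m_j)=0\Big\},\qquad\mu_A=\dim M_A=\sum_{j\in A}\delta_j-\delta_A .
\]
The space $M_A$ consists of the linear relations among the subspaces indexed by $A$; it is zero for $|A|\le1$. For nonempty $J\subset[n]$ and elements $m^i\in M_J$, one for each $i\in J$, let
\[
D_J\big((m^i)_{i\in J}\big)=\det\big(m^i_j\big)_{i,j\in J}\in R_{e_J},
\]
where the entry $m^i_j\in U_j$ is regarded as a linear form in $R$. Let $I'$ be the ideal generated by all these determinants, over all nonempty $J$. The determinant is multilinear and alternating in its rows, so it suffices to take for the $m^i$ distinct members of a fixed basis of $M_J$: the ideal $I'$ is generated by the minors of size $|J|$ of the $\mu_J\times|J|$ matrices whose rows are these bases. We have $I'\subseteq I$, because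
\[
\varphi(D_J)=\Big(\prod_{j\in J}s_j\Big)\det\big(\lambda_j(m^i_j)\big)_{i,j\in J}
\]
and the columns of the last matrix sum to zero.

\subsection*{The number $N(d)$}
Choose a basis $y_{0,j},\dots,y_{\delta_j-1,j}$ of each $U_j$, so that $R=\mathbf{k}[y_{k,j}]$, and a term order. Which monomials can lie outside $\operatorname{in}(I)$? Suppose that for some nonempty $A\subset[n]$ and $c\in\mathbb{N}^A$ no monomial in the variables $y_{k,j}$ with $j\in A$, $k\le c_j$ lies in $\operatorname{in}(I)$. Then no nonzero polynomial in these $|A|+c(A)$ variables lies in $I$, so their images under $\varphi$ are algebraically independent. If $z_0,\dots,z_{\delta_A-1}$ is a basis of $L_A$, these images lie in the field generated by the $|A|+\delta_A-1$ elements $s_jz_0$ ($j\in A$) and $z_q/z_0$ ($q\ge1$). Hence $c(A)\le\delta_A-1$. This observation is not needed for the proof, but it explains the next definition; the theorem says that in general coordinates these inequalities are the only constraints.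

For $S\subset[n]$ let
\[
P_S=\{c\in\mathbb{N}^S:\ c(A)\le\delta_A-1\ \text{ for all nonempty }A\subset S\}.
\]
Let $w$ be a monomial of degree $d$ in symbols $y_{k,j}$ ($k\in\mathbb{N}$, $j\in[n]$, $\deg y_{k,j}=e_j$), and let $S=\{j:d_j>0\}$ be the support of $d$. The \emph{height} of $w$ is the vector $c(w)\in\mathbb{N}^S$ whose $j$-th entry is the largest $k$ with $y_{k,j}\mid w$. We call $w$ \emph{permitted} if $c(w)\in P_S$. The conditions for $A=\{j\}$ say that a permitted monomial involves only the $y_{k,j}$ with $k\le\delta_j-1$. Let $N(d)$ be the number of permitted monomials of degree $d$. A monomial of degree $d$ and height $c$ is $\prod_{j\in S}y_{c_j,j}$ times, for each $j\in S$, an arbitrary monomial of degree $d_j-1$ in the $c_j+1$ variables $y_{0,j},\dots,y_{c_j,j}$. Therefore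
\begin{equation}\label{eq:N}
N(d)=\sum_{c\in P_S}\ \prod_{j\in S}\binom{d_j-1+c_j}{c_j}.
\end{equation}
In Section~\ref{sec:first}, $\delta_A=2$ for all nonempty $A$, so $P_S=\{0\}\cup\{e_j:j\in S\}$ and $N(d)=1+|d|$.

\begin{definition}\label{def:obstruction}
An \emph{obstruction} is a pair $(J,c)$ with $J\subset[n]$, $|J|\ge2$, $c\in\mathbb{N}^J$ and
\[
c(J)\ge\delta_J,\qquad c(A)\le\delta_A-1\ \text{ for all }\emptyset\ne A\subsetneq J .
\]
Its monomial is $y^{(J,c)}=\prod_{j\in J}y_{c_j,j}$. A set $J$ is \emph{essential} if $(J,c)$ is an obstruction for some $c$. Let $B\subset\mathbf{k}[y_{k,j}:0\le k\le\delta_j-1]$ be the ideal generated by the monomials of all obstructions.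
\end{definition}

Since $c_j\le\delta_j-1$ for $j\in J$, there are finitely many obstructions.

\begin{lemma}\label{lem:B}
A monomial in the variables $y_{k,j}$, $0\le k\le\delta_j-1$, lies outside $B$ if and only if it is permitted. No monomial $y^{(J,c)}$ of an obstruction divides that of another obstruction.
\end{lemma}

\begin{proof}
Let $w$ have support $S$ and height $c$. If $w$ is not permitted, choose a nonempty $J\subset S$ minimal with $c(J)\ge\delta_J$. Then $|J|\ge2$ because $c_j\le\delta_j-1$, so $(J,c|_J)$ is an obstruction by minimality, and $y^{(J,c|_J)}$ divides $w$. Conversely, if $y^{(J,c')}$ divides $w$, then $J\subset S$ and $c_j\ge c'_j$ for $j\in J$, so $c(J)\ge\delta_J$ and $w$ is not permitted. Finally, if $y^{(A,c')}$ divides $y^{(J,c)}$, then $A\subset J$ and $c'=c|_A$, so $c(A)\ge\delta_A$; this forces $A=J$.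
\end{proof}

\begin{theorem}\label{thm:general}
Let $\mathbf{k}$ be an arbitrary field.
\begin{enumerate}
\item[(a)] $I'=I$, and $\dim(R/I)_d=N(d)$ for all $d\in\mathbb{N}^n$.
\item[(b)] $I$ is generated by the determinants $D_J$ with $J$ essential.
\item[(c)] Let $\mathbf{k}$ be infinite. There is a nonempty Zariski open set $\Omega\subset\prod_j(U_j^*)^{\delta_j}$ of tuples of bases $(\xi_{k,j})_{0\le k\le\delta_j-1}$ of the $U_j^*$ with the following property. If $(y_{k,j})$ are the dual bases of the $U_j$, then for every term order with $y_{0,j}<y_{1,j}<\dots<y_{\delta_j-1,j}$ for all $j$, the ideal $\operatorname{in}(I)$ is the squarefree monomial ideal $B$. Its minimal generators are exactly the monomials $y^{(J,c)}$ of the obstructions, and the determinants $D_{J,c}$ of Lemma~\ref{lem:leading}, one for each obstruction, form a Gr\"obner basis of $I$.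
\end{enumerate}
\end{theorem}

\section{The upper bound: leading monomials of determinants}\label{sec:upper}

In this section and the next, $\mathbf{k}$ is infinite. Fix an obstruction $(J,c)$. We want a determinant $\det(m^i_j)_{i,j\in J}$ with leading monomial $\prod_{j\in J}y_{c_j,j}$. This will hold if no entry of column $j$ involves a variable $y_{k,j}$ with $k>c_j$, and only the diagonal entry involves $y_{c_j,j}$. So for each row $m^i\in M_J$ we want to prescribe the coordinates $\xi_{k,j}(m^i_j)$ for $c_j\le k\le\delta_j-1$. These are $b_j=\delta_j-c_j$ linear functionals on $M_J$ for each $j$, and their values can be prescribed freely when they are linearly independent. The functionals of column $j$ must come from $U_j^*$, and the question is whether independent ones exist. Lemma~\ref{lem:independent} shows that the evident dimension count decides this. It rests on the following choice of a general vector, which is used again in Section~\ref{sec:lower}.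

\begin{lemma}\label{lem:vector}
Let $(Y_j)_{j\in J}$ be finitely many subspaces of a finite-dimensional space $Y$, put $Y_A=\sum_{j\in A}Y_j$, and let $Y_i\ne0$. There is a nonzero $\ell\in Y_i$ such that for all $A\subset J$
\[
\ell\in Y_A\iff Y_i\subset Y_A .
\]
For such an $\ell$ the image of $Y_A$ in $Y/\langle\ell\rangle$ has dimension $\dim Y_A-[Y_i\subset Y_A]$.
\end{lemma}

\begin{proof}
The subspaces $Y_i\cap Y_A$ with $Y_i\not\subset Y_A$ are finitely many proper subspaces of $Y_i$, and $A=\emptyset$ gives the subspace $0$. By (F1) some $\ell\in Y_i$ avoids them all. The image of $Y_A$ is $Y_A/(Y_A\cap\langle\ell\rangle)$, of dimension $\dim Y_A-[\ell\in Y_A]$.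
\end{proof}

\begin{lemma}\label{lem:independent}
Let $(Y_j)_{j\in J}$ be as in Lemma~\ref{lem:vector}, and let $b\in\mathbb{N}^J$ satisfy $b(A)\le\dim Y_A$ for all $A\subset J$. Then one can choose $b_j$ vectors in each $Y_j$ so that all $b(J)$ chosen vectors are linearly independent.
\end{lemma}

\begin{proof}
Induct on $b(J)$; for $b=0$ there is nothing to choose. Let $b_i\ge1$. Then $Y_i\ne0$; take $\ell\in Y_i$ as in Lemma~\ref{lem:vector}, and let $\bar Y_j$ be the image of $Y_j$ in $Y/\langle\ell\rangle$. We check the hypothesis for $(\bar Y_j)$ and $b-e_i$, namely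
\[
\dim Y_A-[Y_i\subset Y_A]\ \ge\ b(A)-[i\in A].
\]
If $i\in A$ both brackets are $1$, and if $Y_i\not\subset Y_A$ both are $0$; in these cases the inequality is the hypothesis. If $i\notin A$ and $Y_i\subset Y_A$, then $\dim Y_A=\dim Y_{A\cup\{i\}}\ge b(A)+b_i\ge b(A)+1$. By induction there are independent vectors in $Y/\langle\ell\rangle$, with $b_j-[j=i]$ of them in $\bar Y_j$. Lift them to the $Y_j$ and add $\ell$.
\end{proof}

For an obstruction $(J,c)$ and a tuple $\xi=(\xi_{k,j})\in\prod_j(U_j^*)^{\delta_j}$ consider the condition
\begin{equation}\label{eq:general}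
\text{the functionals }m\mapsto\xi_{k,j}(m_j)\ \ (j\in J,\ c_j\le k\le\delta_j-1)\text{ are independent on }M_J.
\end{equation}
Let $\Omega$ be the set of $\xi$ such that $\xi_{0,j},\dots,\xi_{\delta_j-1,j}$ is a basis of $U_j^*$ for each $j$, and \eqref{eq:general} holds for every obstruction.

\begin{lemma}\label{lem:omega}
The set $\Omega$ is Zariski open and nonempty.
\end{lemma}

\begin{proof}
Fix an obstruction $(J,c)$ and put $b_j=\delta_j-c_j$. Since $b(A)=\mu_A+\delta_A-c(A)$, the definition of an obstruction becomes
\begin{equation}\label{eq:b}
b(J)\le\mu_J,\qquad b(A)\ge\mu_A+1\ \text{ for all }\emptyset\ne A\subsetneq J .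
\end{equation}
Evaluating the $b(J)$ functionals in \eqref{eq:general} on a basis of $M_J$ gives a $b(J)\times\mu_J$ matrix whose entries are linear in $\xi$, and \eqref{eq:general} says that one of its minors of size $b(J)$ is nonzero. So \eqref{eq:general} is an open condition.

To see that it can be met, let $Y_j\subset M_J^*$ be the image of $U_j^*\to M_J^*$, $\eta\mapsto(m\mapsto\eta(m_j))$. An element $m\in M_J$ is annihilated by $Y_A$ if and only if $m_j=0$ for all $j\in A$, and such $m$ form a copy of $M_{J\setminus A}$. Thus $\dim Y_A=\mu_J-\mu_{J\setminus A}$. We claim that $b(A)\le\dim Y_A$ for all $A\subset J$. For $A=\emptyset$ both sides vanish, and for $A=J$ this is the first inequality in \eqref{eq:b}. For $A$ proper and nonempty, both inequalities in \eqref{eq:b} give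
\[
b(A)=b(J)-b(J\setminus A)\le\mu_J-\mu_{J\setminus A}-1 .
\]
Lemma~\ref{lem:independent} provides $b_j$ vectors in each $Y_j$, all independent. Lift them to $U_j^*$, call the lifts $\xi_{k,j}$ ($c_j\le k\le\delta_j-1$), and choose the remaining $\xi_{k,j}$ arbitrarily. This $\xi$ satisfies \eqref{eq:general}.

The condition of being a basis is also open and can be met. There are finitely many conditions, so $\Omega\neq\emptyset$ by (F1).
\end{proof}

The inequalities for proper subsets $A$ in Definition~\ref{def:obstruction} are what makes the count work: they ensure that the functionals of a group of columns do not outnumber the dimension available to them. Fix $\xi\in\Omega$, and let $(y_{k,j})_k$ be the basis of $U_j$ dual to $(\xi_{k,j})_k$, so that $u=\sum_k\xi_{k,j}(u)\,y_{k,j}$ for $u\in U_j$.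

\begin{lemma}\label{lem:leading}
For each obstruction $(J,c)$ there is a determinant $D_{J,c}=D_J((m^i)_{i\in J})$ whose leading monomial is $y^{(J,c)}$ for every term order with $y_{0,j}<\dots<y_{\delta_j-1,j}$ for all $j$.
\end{lemma}

\begin{proof}
By \eqref{eq:general}, for each $i\in J$ there is $m^i\in M_J$ with $\xi_{c_i,i}(m^i_i)=1$ and $\xi_{k,j}(m^i_j)=0$ for all other pairs $(k,j)$ with $j\in J$, $k\ge c_j$. Thus
\[
m^i_j=[i=j]\,y_{c_j,j}+(\text{a linear combination of the }y_{k,j}\text{ with }k<c_j).
\]
Each term in the expansion of $\det(m^i_j)$ takes one entry from each column, so every monomial that occurs has the form $\prod_{j\in J}y_{k_j,j}$ with $k_j\le c_j$. The coefficient of $\prod_{j\in J}y_{c_j,j}$ is the determinant of the matrix $([i=j])_{i,j}$, which is $1$. Any other such monomial arises from it by replacing some variables by smaller ones, so it is smaller.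
\end{proof}

\begin{proposition}\label{prop:upper}
Let $I''\subseteq I'$ be the ideal generated by the determinants $D_J$ with $J$ essential. For every term order as in Lemma~\ref{lem:leading}, $B\subseteq\operatorname{in}(I'')$, and $\dim(R/I'')_d\le N(d)$ for all $d$.
\end{proposition}

\begin{proof}
The inclusion is Lemma~\ref{lem:leading}. Such term orders exist, for instance lexicographic ones. By (F2), $\dim(R/I'')_d$ is the number of monomials of degree $d$ outside $\operatorname{in}(I'')$, which is at most the number outside $B$, and this is $N(d)$ by Lemma~\ref{lem:B}.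
\end{proof}

\section{The lower bound: reduction modulo a general vector}\label{sec:lower}

The numbers $h(d)$ and $N(d)$ depend only on the family $L=(L_1,\dots,L_n)$ of nonzero subspaces of $Z$. We write $h_L$, $N_L$, $P_S(L)$ to show this, since the family will vary.

\begin{proposition}\label{prop:lower}
For every family $L$ of nonzero subspaces of a finite-dimensional space $Z$ and every $d\in\mathbb{N}^n$ we have $h_L(d)\ge N_L(d)$.
\end{proposition}

The idea is to split both sides in the same way. The space $V_d=L_1^{d_1}\cdots L_n^{d_n}$ splits into the multiples of a vector $\ell\in L_i$ and the image modulo $\ell$. The permitted monomials split into those that are divisible by $y_{0,i}$ and those that are not. The intersection of $V_d$ with the multiples of $\ell$ is hard to identify directly, but for a lower bound it is enough that it contains $\ell V_{d-e_i}$.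

\begin{proof}
We induct on $|d|+\dim Z$. Let $S$ be the support of $d$.

Suppose first that $\delta_j=1$ for all $j\in S$; this includes $S=\emptyset$. Then $V_d$ is spanned by one product of nonzero vectors, so $h_L(d)=1$. Also $P_S(L)=\{0\}$, since $c_j\le\delta_j-1=0$ and $0\le\delta_A-1$ for nonempty $A$. So $N_L(d)=1$ by \eqref{eq:N}.

Now let $\delta_i\ge2$ for some $i\in S$. Choose $\ell\in L_i$ by Lemma~\ref{lem:vector} for the family $(L_j)_{j\in[n]}$. Let $\bar Z=Z/\langle\ell\rangle$ and let $\bar L$ be the family of the images $\bar L_j$, so that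
\begin{equation}\label{eq:bar}
\bar\delta_A:=\dim\bar L_A=\delta_A-[L_i\subset L_A].
\end{equation}
No $\bar L_j$ is zero: if $L_i\subset L_j$ then $\bar\delta_j=\delta_j-1\ge\delta_i-1\ge1$, and otherwise $\bar\delta_j=\delta_j\ge1$.

\emph{Recursion for $h$.} The ring map $\operatorname{Sym}(Z)\to\operatorname{Sym}(\bar Z)$ sends $V_d$ onto $\bar L_1^{d_1}\cdots\bar L_n^{d_n}$ and kills $\ell V_{d-e_i}$, which lies in $V_d$ because $\ell\in L_i$. Multiplication by $\ell$ is injective on the domain $\operatorname{Sym}(Z)$. Hence
\begin{equation}\label{eq:hrec}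
h_L(d)\ge h_L(d-e_i)+h_{\bar L}(d).
\end{equation}

\emph{Recursion for $N$.} We show that
\begin{equation}\label{eq:Nrec}
N_L(d)=N_L(d-e_i)+N_{\bar L}(d)
\end{equation}
by matching the two terms on the right with the $L$-permitted monomials of degree $d$ that are, and are not, divisible by $y_{0,i}$.

The monomials of degree $d$ divisible by $y_{0,i}$ are the $y_{0,i}u$ with $u$ of degree $d-e_i$. We claim that $y_{0,i}u$ is $L$-permitted if and only if $u$ is. If $d_i\ge2$, the two monomials have the same support and the same height. If $d_i=1$, then $u$ has support $S\setminus\{i\}$ and some height $c$, and the height $\tilde c$ of $y_{0,i}u$ is $c$ extended by $\tilde c_i=0$. The conditions on $\tilde c$ for sets $A\not\ni i$ are the conditions on $c$. They imply the remaining ones: for $A=\{i\}$ we have $0\le\delta_i-1$, and for $A\supsetneq\{i\}$ we have $\tilde c(A)=c(A\setminus\{i\})\le\delta_{A\setminus\{i\}}-1\le\delta_A-1$. This accounts for $N_L(d-e_i)$.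

The substitution $y_{k,i}\mapsto y_{k+1,i}$, fixing the variables of the other columns, is a bijection from all monomials of degree $d$ to those not divisible by $y_{0,i}$, and it changes the height $c'$ to $c'+e_i$ because $i\in S$. So it suffices to prove that for $c'\in\mathbb{N}^S$
\[
c'+e_i\in P_S(L)\iff c'\in P_S(\bar L).
\]
The left side says $c'(A)\le\delta_A-1-[i\in A]$, and by \eqref{eq:bar} the right side says $c'(A)\le\delta_A-1-[L_i\subset L_A]$, for all nonempty $A\subset S$. Since $i\in A$ implies $L_i\subset L_A$, the right side implies the left. Conversely assume the left side. The two conditions for $A$ differ only when $i\notin A$ and $L_i\subset L_A$, and then the condition for $A\cup\{i\}$ gives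
\[
c'(A)\le c'(A\cup\{i\})\le\delta_{A\cup\{i\}}-2=\delta_A-2 .
\]
This accounts for $N_{\bar L}(d)$ and proves \eqref{eq:Nrec}.

The induction hypothesis applies to $(L,d-e_i)$ and to $(\bar L,d)$, since $|d-e_i|<|d|$ and $\dim\bar Z<\dim Z$. With \eqref{eq:hrec} and \eqref{eq:Nrec} it gives $h_L(d)\ge N_L(d-e_i)+N_{\bar L}(d)=N_L(d)$.
\end{proof}

\begin{remark}
Inequality \eqref{eq:hrec} holds for every nonzero $\ell\in L_i$, but it is too weak for special $\ell$. Let $Z=L_1=\langle z_0,z_1\rangle$, $L_2=\langle z_0\rangle$, $d=(1,1)$, $i=1$. Then $h_L(d)=2$. The choice $\ell=z_0$ makes $\bar L_2=0$, and \eqref{eq:hrec} only gives $h_L(d)\ge1+0$.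
\end{remark}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:squeeze}

\begin{proof}[Infinite fields]
Fix $\xi\in\Omega$ (Lemma~\ref{lem:omega}) and a term order as in (c). From $I''\subseteq I'\subseteq I$, Proposition~\ref{prop:upper}, \eqref{eq:h} and Proposition~\ref{prop:lower} we get
\[
N(d)\ \ge\ \dim(R/I'')_d\ \ge\ \dim(R/I')_d\ \ge\ \dim(R/I)_d=h(d)\ \ge\ N(d).
\]
Equality holds throughout for every $d$, so $I''=I'=I$. This proves (a) and (b). For (c), we have $B\subseteq\operatorname{in}(I)$, and in each degree $d$ exactly $N(d)$ monomials lie outside $B$ (Lemma~\ref{lem:B}) and exactly $\dim(R/I)_d=N(d)$ lie outside $\operatorname{in}(I)$. Hence $\operatorname{in}(I)=B$. The $D_{J,c}$ lie in $I$ and their leading monomials generate $B$, so they form a Gr\"obner basis. The generators $y^{(J,c)}$ are squarefree, and they are the minimal generators because none divides another.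
\end{proof}

\begin{proof}[Arbitrary fields]
Let $K\supseteq\mathbf{k}$ be an infinite field, for instance $K=\mathbf{k}(\tau)$, and tensor $Z$, $U_j$, $\lambda_j$ with $K$; mark the resulting objects by a subscript $K$. The numbers $\delta_A$ do not change, so neither do $N(d)$ and the essential sets. Kernels of linear maps commute with field extension. Hence $(I_K)_d=I_d\otimes K$, as $I_d$ is the kernel of $\varphi$ on $R_d$, and a basis of $M_J$ is a basis of $(M_J)_K$. The space $I''_d$ is spanned by the products of monomials with determinants $D_J$ whose rows are taken from these bases, and the same products span $(I''_K)_d$ over $K$; so $(I''_K)_d=I''_d\otimes K$. Now $I''_K=I_K$ gives $\dim I''_d=\dim I_d$, hence $I''=I'=I$, and $\dim(R/I)_d=\dim_K(R_K/I_K)_d=N(d)$.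
\end{proof}

\begin{remark}
Part (c) fails over finite fields. Let $\mathbf{k}=\mathbb{F}_2$, $\dim Z=2$, $n=4$ and $L_j=Z$ for all $j$, so that $y_{1,i}y_{1,j}\in B$ for $i\ne j$. Since $Z$ has three nonzero vectors, for any bases there are $i\ne j$ with $\lambda_i(y_{0,i})=\lambda_j(y_{0,j})$. Pick $u_i\in U_i$, $u_j\in U_j$ mapping to the same second basis vector of $Z$. The space $I_{e_i+e_j}$ has dimension $4-3=1$ and is spanned by $y_{0,i}u_j-u_iy_{0,j}$, in which $y_{1,i}y_{1,j}$ does not occur. So $y_{1,i}y_{1,j}\notin\operatorname{in}(I)$.
\end{remark}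

\section{Matrix orbit closures}\label{sec:matrix}

We return to the setting of the introduction.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Zero columns.} Theorem~\ref{thm:general} requires injective maps $\lambda_j$, which fails for zero columns, so we remove these first. Let $E=\{j:v_j\ne0\}$, let $Q=(x_{ij}:j\notin E)$ and $R_E=\mathbf{k}[x_{ij}:j\in E]$. If $v_j=0$, then for $J=\{j\}$ the Gale dual is the matrix $(1)$ and $x_J\odot v_J^\perp=x_j$, so $Q\subseteq I'_v$. The sets $J\subset E$ give $I'_{v_E}R\subseteq I'_v$. Every $f\in R$ is $f_0+f_1$ with $f_0\in R_E$, $f_1\in Q$, and $\varphi_v(f)=\varphi_{v_E}(f_0)$; so $I_v=Q+I_{v_E}R$ by Lemma~\ref{lem:param}. If $I'_{v_E}=I_{v_E}$, then $I_v\subseteq I'_v$, and \eqref{eq:easy} gives equality. (If $E=\emptyset$, then $I_v=Q\subseteq I'_v$.) So we may assume that all $v_j\neq0$.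

\emph{The family of subspaces.} Let $Z$ be the span of the $g_{ab}$, let $U_j$ be the span of $x_{1j},\dots,x_{rj}$, and let $\lambda_j(x_{ij})=(gv_j)_i=\sum_bg_{ib}v_{bj}$. Identify $Z$ with $\mathbf{k}^r\otimes\mathbf{k}^r$ by $g_{ab}=e_a\otimes e_b$, and $U_j$ with $\mathbf{k}^r$ by $x_{ij}=e_i$. Then $\lambda_j(a)=a\otimes v_j$, which is injective because $v_j\ne0$, and
\begin{equation}\label{eq:delta}
L_A=\mathbf{k}^r\otimes\langle v_j:j\in A\rangle,\qquad\delta_A=r\operatorname{rk}(v_A).
\end{equation}
The map $\varphi$ of Section~\ref{sec:general} is $\varphi_v$, so $I=I_v$ by Lemma~\ref{lem:param}.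

\emph{The determinants.} A tuple $(a_j)_{j\in J}$ of vectors $a_j\in\mathbf{k}^r$ lies in $M_J$ if and only if $\sum_{j\in J}a_j\otimes v_j=\sum_ie_i\otimes\sum_{j\in J}a_{j,i}v_j=0$, that is, if and only if $(a_{j,i})_{j\in J}\in\ker v_J$ for each $i$. Thus $M_J\cong\mathbf{k}^r\otimes\ker v_J$, and the elements $e_i\otimes\kappa_p$ form a basis. The $j$-th component of $e_i\otimes\kappa_p$ is $\kappa_{p,j}x_{ij}$, so these basis elements are the rows of $x_J\odot v_J^\perp$. Hence the determinants $D_J$ span the same space as the minors of size $|J|$ of $x_J\odot v_J^\perp$; when $\mu_J<|J|$, both spans are zero. So $I'=I'_v$, and Theorem~\ref{thm:general}(a) gives $I'_v=I_v$.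
\end{proof}

\begin{remark}
Characteristic zero enters only through Lemma~\ref{lem:param}, which needs $\mathbf{k}$ infinite. Over $\mathbb{F}_q$ the orbit of $\mathbf{k}$-points is finite and the statement fails: for $r=n=1$ and $v=(1)$ we have $I'_v=0$, while $x_{11}^{q-1}-1$ vanishes on the orbit.
\end{remark}

The matroid of $v_J$ is \emph{connected} if there is no partition $J=A\sqcup A'$ into nonempty sets with $\operatorname{rk}(v_J)=\operatorname{rk}(v_A)+\operatorname{rk}(v_{A'})$. In the next theorem we exclude zero columns, which by the proof above only add the variables $x_{ij}$ to $I_v$. The case $r=1$ is empty: all $\delta_j$ equal $1$, an obstruction would have $c=0$, so there is none and $I_v=0$.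

\begin{theorem}\label{thm:matrix}
Let $r\ge2$, let $v\in\mathbb{A}^{r\times n}$ have no zero column, and let $N(d)$ and the essential sets be defined by $\delta_A=r\operatorname{rk}(v_A)$.
\begin{enumerate}
\item[(a)] $\dim(R/I_v)_d=N(d)$ for all $d\in\mathbb{N}^n$. So the multigraded Hilbert function of $R/I_v$ depends only on $r$ and the matroid of $v$.
\item[(b)] $I_v$ is generated by the minors of size $|J|$ of $x_J\odot v_J^\perp$ with $J$ essential. If $J$ is essential, then the matroid of $v_J$ is connected and
\[
\frac{r}{r-1}\operatorname{rk}(v_J)\ \le\ |J|\ \le\ r\operatorname{rk}(v_J).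
\]
Hence $I_v$ is generated in degrees at most $r\operatorname{rk}(v)\le r^2$.
\item[(c)] If the matroid of $v$ is uniform of rank $r$, the essential sets are exactly the $J$ with $r+2\le|J|\le r^2$. In particular, for $r=2$ the sets $J$ with four elements suffice.
\end{enumerate}
\end{theorem}

The lower bound in (b) is equivalent to $r(|J|-\operatorname{rk}(v_J))\ge|J|$: the matrix $x_J\odot v_J^\perp$ has at least as many rows as columns.

\begin{proof}
Part (a) and the first sentence of (b) are Theorem~\ref{thm:general}(a),(b) for the family \eqref{eq:delta}. Let $(J,c)$ be an obstruction and $\rho=\operatorname{rk}(v_J)$. Then $|J|\ge2$, $c(J)\ge r\rho$, and $c(A)\le r\operatorname{rk}(v_A)-1$ for $\emptyset\ne A\subsetneq J$; in particular $c_j\le r-1$.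

If $J=A\sqcup A'$ with $A,A'\ne\emptyset$ and $\rho=\operatorname{rk}(v_A)+\operatorname{rk}(v_{A'})$, then $c(J)=c(A)+c(A')\le r\rho-2$, a contradiction. So the matroid of $v_J$ is connected. The lower bound follows from $r\rho\le c(J)\le(r-1)|J|$. For the upper bound, each $j\in J$ satisfies $c(J\setminus\{j\})\le r\rho-1$, so $c_j=c(J)-c(J\setminus\{j\})\ge1$. Since all entries of $c$ are positive, $|J|-1\le c(J\setminus\{j\})\le r\rho-1$. The minors for $J$ have degree $|J|\le r\operatorname{rk}(v)$, which completes (b).

For (c), let $\operatorname{rk}(v_A)=\min(|A|,r)$. If $J$ is essential, then $|J|\le r$ is impossible, since $\rho=|J|$ violates the lower bound. So $\rho=r$, and (b) gives $|J|\le r^2$ and $|J|\ge r^2/(r-1)=r+1+\frac1{r-1}$, that is, $|J|\ge r+2$. Conversely let $r+2\le|J|\le r^2$. Then $|J|\le r^2\le r^2+r-2=(r-1)(r+2)\le(r-1)|J|$, so there are $c_j\in\{1,\dots,r-1\}$ with $c(J)=r^2=\delta_J$. Let $\emptyset\neq A\subsetneq J$. If $|A|\le r$, then $c(A)\le(r-1)|A|\le r|A|-1=\delta_A-1$. If $|A|>r$, then $c(A)\le c(J)-1=r^2-1=\delta_A-1$ because all $c_j\ge1$. So $(J,c)$ is an obstruction. For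 $r=2$ the range is $4\le|J|\le4$.
\end{proof}

\begin{example}
Let $r=2$ and let the matroid of $v$ be uniform of rank $2$. An obstruction has $|J|=4$, $c_j\le1$ and $c(J)\ge4$, so $c=(1,1,1,1)$. Each matrix $x_J\odot v_J^\perp$ with $|J|=4$ is $4\times4$. Thus $I_v$ is generated by $\binom n4$ determinants, and in general coordinates $\operatorname{in}(I_v)$ is generated by the products $\prod_{j\in J}y_{1,j}$ with $|J|=4$. The original coordinates are not general: every monomial of the polynomial $p_{14}p_{23}-ap_{13}p_{24}$ of Example~\ref{ex:cross} has two variables from each row of $x$, so neither $x_{11}x_{12}x_{13}x_{14}$ nor $x_{21}x_{22}x_{23}x_{24}$ occurs.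
\end{example}

\begin{remark}
By Theorem~\ref{thm:general}(c), the essential sets $J$ are exactly those for which the initial ideal in general coordinates has a minimal generator of degree $e_J$. An essential set need not contribute a minimal generator of $I_v$ itself. Let $r=n=3$ and let every column of $v$ be $e_1$, so that $\delta_A=3$ for nonempty $A$. Then $([3],(1,1,1))$ is an obstruction. The sets with two elements give the $2\times2$ minors of $x$, and modulo these a monomial $x_{a1}x_{b2}x_{c3}$ depends only on the multiset $\{a,b,c\}$. There are $10$ such multisets, and $h(1,1,1)=\dim\operatorname{Sym}^3(\mathbf{k}^3)=10$. So in degree $(1,1,1)$ the ideal $I_v$ coincides with the ideal of $2\times2$ minors and has no minimal generator.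
\end{remark}

\begin{thebibliography}{1}
\bibitem{BF} Andrew Berget and Alex Fink, \emph{Matrix orbit closures}, arXiv:1306.1810 (2013).
\end{thebibliography}
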